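# Class-2 nilpotent groups that are not circle groups of braces

## 1. A second addition on the integer Heisenberg group

Take $\mathbb Z^3$ with the multiplication
$$(x,y,z)\circ(x',y',z')=(x+x',\;y+y',\;z+z'+xy').$$
This is the integer Heisenberg group, a nilpotent group of class 2. The same set carries a second, abelian group operation, componentwise addition. Let us see how the two interact. For $g_i=(x_i,y_i,z_i)$ the third coordinate of $(g_1+g_2)\circ g_3$ is
$$z_1+z_2+z_3+(x_1+x_2)y_3 ,$$
and the third coordinate of $g_1\circ g_3-g_3+g_2\circ g_3$ is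
$$(z_1+z_3+x_1y_3)-z_3+(z_2+z_3+x_2y_3).$$
They are equal. The first two coordinates also agree: both sides give $x_1+x_2+x_3$ and $y_1+y_2+y_3$. So right multiplication by $g_3$ respects addition up to one correction term $-g_3$.

**Definition.** Let $G$ be a set with two operations such that $(G,\cdot)$ and $(G,\circ)$ are groups. The triple is a (right) *skew brace* with additive group $(G,\cdot)$ if $(xy)\circ z=(x\circ z)\cdot z^{-1}\cdot(y\circ z)$ for all $x,y,z$, where $xy=x\cdot y$ and $z^{-1}$ is the inverse in $(G,\cdot)$. The group $(G,\circ)$ is the *circle group*. A *brace* is a skew brace whose additive group is abelian. Written additively, the law of a brace is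
$$(x+y)\circ z=x\circ z-z+y\circ z .\tag{1}$$
A group $N$ *is the circle group of a brace* if $N\cong(G,\circ)$ for some brace.

So the integer Heisenberg group is the circle group of a brace with additive group $\mathbb Z^3$. The two groups of a brace can differ more than this. On $\mathbb Z/4$ put $x\circ y=x+y+2xy$. Both bracketings of $x\circ y\circ z$ give $x+y+z+2(xy+xz+yz)$, since $4xyz=0$. The identity is $0$, and $1\circ1=4=0$, $2\circ2=12=0$, $3\circ3=24=0$. So $(\mathbb Z/4,\circ)$ is Klein's four-group, and (1) holds because both sides equal $x+y+z+2xz+2yz$. The additive group is cyclic of order 4 and the circle group has exponent 2.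

The Heisenberg computation used little about $\mathbb Z$, so one may hope to equip every group of class 2 with such an addition. The question, whose source is A. Caranti, "Bi-Skew Braces and Regular Subgroups of the Holomorph", arXiv:2001.01566 (2020), is this: *is every infinite nilpotent group of nilpotence class 2 the circle group of a brace?*

The answer is no. We shall build counterexamples that are countable, torsion-free and of Hirsch length 3.

## 2. Splitting the commutator form

Our commutators are $[x,y]=x^{-1}y^{-1}xy$, so $xy=yx[x,y]$. Let $N$ have class 2. Commutators are then central, so $[xx',y]=[x,y][x',y]$ and likewise in the second variable, and $[x,y]$ depends only on $x,y$ modulo the center. Throughout, $Q=N/Z(N)$, and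
$$\omega:Q\times Q\to Z(N)$$
is the alternating bilinear map induced by the commutator.

For the integer Heisenberg group, $gg'=(\dots,z+z'+xy')$ and $g'g=(\dots,z+z'+x'y)$, so $[g,g']=(0,0,xy'-x'y)$. Hence the center is $\{(0,0,z)\}\cong\mathbb Z$, $Q=\mathbb Z^2$, and $\omega$ is the determinant. In Section 1 the sum was obtained from the product by subtracting $xy'$ in the third coordinate. The map $f\big((x,y),(x',y')\big)=xy'$ is bilinear on $Q$, and $f(v,w)-f(w,v)=\det(v,w)$. This is the property that matters. We say that a bilinear $f:Q\times Q\to Z(N)$ *splits* $\omega$ if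
$$\omega(x,y)=f(x,y)f(y,x)^{-1}\qquad(x,y\in Q).\tag{2}$$

**Theorem 3 (criterion).** Let $N$ have class 2.

(a) If there is a bilinear $f:Q\times Q\to Z(N)$ with $\omega(x,y)=f(x,y)f(y,x)^{-1}$, then $N$ is the circle group of a brace.

(b) Conversely, suppose $Z(N)$ is torsion-free of rank 1, $Q$ is torsion-free of rank 2, and $\operatorname{Hom}(Q,H)=0$ for every rank-1 subgroup $H\le Q$. If $N$ is the circle group of a brace, then such an $f$ exists.

Part (b) is the hard part and occupies Sections 6–10. Part (a) is the Heisenberg computation in general.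

**Proof of (a).** Regard $f$ as a bilinear map $N\times N\to Z(N)$ that is trivial as soon as one argument is central. Keep the product of $N$, written by juxtaposition, as $\circ$, and put
$$x\oplus y=xy\,f(x,y)^{-1}.$$

**Step 1: $\oplus$ is an abelian group operation.** Values of $f$ are central, and $f$ ignores central factors, so $(x\oplus y)\oplus w=xyw\,f(x,y)^{-1}f(xy,w)^{-1}=xyw\,[f(x,y)f(x,w)f(y,w)]^{-1}$. In the same way $x\oplus(y\oplus w)=xyw\,f(y,w)^{-1}f(x,yw)^{-1}$, which is the same element. For commutativity, (2) gives
$$xy\,f(x,y)^{-1}=yx\,[x,y]\,f(x,y)^{-1}=yx\,f(y,x)^{-1}.$$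
The identity is $1$. The inverse of $x$ is $x^{-1}f(x,x)^{-1}$, because $x\oplus x^{-1}f(x,x)^{-1}=f(x,x)^{-1}f(x,x^{-1})^{-1}=f(x,x)^{-1}f(x,x)=1$.

**Step 2: the brace law.** Adding $w$ to both sides, (1) becomes $(x\oplus y)w\oplus w=xw\oplus yw$. The left side is
$$xyw^2\,[f(x,y)f(x,w)f(y,w)f(w,w)]^{-1}.$$
The right side is $xwyw\,[f(x,y)f(x,w)f(w,y)f(w,w)]^{-1}$. Here $xwyw=xyw^2[w,y]$, and $[w,y]=f(w,y)f(y,w)^{-1}$. Substituting, $f(w,y)$ cancels and $f(y,w)^{-1}$ appears, so the two sides are equal. Thus $(N,\oplus,\circ)$ is a brace with circle group $N$. $\square$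

## 3. Halving, ordering a basis, and torsion quotients

Given an alternating $\omega$, there are two obvious ways to look for $f$. One is to take half of $\omega$. The other is to choose a basis and keep the upper triangle of the matrix of $\omega$, as $xy'$ does for the determinant. The next statement records how far they go. The groups $N_P$ in its last sentence are constructed in Section 4.

**Theorem 4, part (i).** A class-2 group $N$ is the circle group of a brace if $N/Z(N)$ is a direct sum of cyclic groups (in particular if $N$ is finitely generated), or if $N/Z(N)$ is torsion, or if $N'$ lies in a subgroup $C\le Z(N)$ on which squaring is bijective. In particular every finitely generated class-2 group, hence every non-abelian finitely generated subgroup of $N_P$, is such a circle group.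

One textbook notion is needed for the torsion case. A subgroup $B$ of an abelian group $Q$ is *pure* if $B\cap nQ=nB$ for all $n\ge1$. A *basic subgroup* of an abelian $p$-group is a pure subgroup that is a direct sum of cyclic groups and has divisible quotient. It always exists (Kulikov; see Fuchs, *Infinite Abelian Groups*). For example, $0$ is a basic subgroup of the Prüfer group $\mathbb Z(p^\infty)$.

**Proof.** By Theorem 3(a) it suffices to find $f$.

**Case 1: $Q=\bigoplus_i\langle x_i\rangle$; keep the upper triangle.** Order the index set totally. Put $f(x_i,x_j)=\omega(x_i,x_j)$ if $i<j$ and $f(x_i,x_j)=1$ otherwise, and extend bilinearly. The extension exists because $\omega(x_i,x_j)$ is killed by the orders of $x_i$ and of $x_j$ when these are finite. Now check (2) on generators. For $i<j$ the right side is $\omega(x_i,x_j)$. For $i=j$ both sides are $1$. For $i>j$ the right side is $\omega(x_j,x_i)^{-1}=\omega(x_i,x_j)$. Both sides of (2) are bilinear, so it holds everywhere. If $N$ is finitely generated, so is the abelian group $Q$, which is then a direct sum of cyclic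 groups. A non-abelian subgroup of $N_P$ has class 2, because $N_P$ has class 2 (Section 4).

**Case 2: $Q=\bigoplus_pQ_p$ torsion; reduce to Case 1.** Let $B_p$ be a basic subgroup of $Q_p$ and $B=\bigoplus_pB_p$. Then $B$ is pure in $Q$ (argue in each component), a direct sum of cyclic groups, and $Q/B$ is divisible and torsion. For pure $B$ the map $B\otimes X\to Q\otimes X$ is injective for every abelian group $X$: direct limits reduce this to finitely generated $X$, direct sums to cyclic $X$, and for $X=\mathbb Z/n$ the injectivity of $B/nB\to Q/nQ$ is purity. Hence $B\otimes B\to B\otimes Q\to Q\otimes Q$ are injective. Their cokernels $B\otimes(Q/B)$ and $(Q/B)\otimes Q$ vanish, since torsion $\otimes$ divisible is $0$: if $nb=0$ and $d=nd'$, then $b\otimes d=nb\otimes d'=0$. So $B\otimes B\cong Q\otimes Q$. Apply the construction of Case 1 to $\omega$ restricted to $B$, and transfer the resulting form along this isomorphism to a bilinear $f$ on $Q$. Both sides of (2) are homomorphisms on $Q\otimes Q=B\otimes B$ which agree on $B\otimes B$, so (2) holds on $Q$.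

**Case 3: $N'\le C\le Z(N)$ with squaring bijective on $C$; halve.** Let $f(x,y)$ be the unique square root of $\omega(x,y)$ in $C$. Squaring is an automorphism of the abelian group $C$, so $f$ is bilinear. From $\omega(y,x)=\omega(x,y)^{-1}$ we get $f(y,x)=f(x,y)^{-1}$, so $f(x,y)f(y,x)^{-1}=f(x,y)^2=\omega(x,y)$. $\square$

## 4. The groups $N_P$

A counterexample must have a quotient $Q$ that is neither torsion nor a direct sum of cyclic groups, and a center in which one cannot halve. Write $\mathbb Z_{(p)}$ for the ring of rationals with denominator prime to $p$, let $e_1,e_2$ be the standard basis of $\mathbb Q^2$, and put $\det(v,w)=v_1w_2-v_2w_1$.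

Let $P$ be an infinite set of odd primes. For $p\in P$ put
$$a_p=\lfloor p^{1/3}\rfloor,\qquad u_p=\tfrac1p(1,a_p)\in\mathbb Q^2,$$
$$Q_P=\mathbb Z^2+\sum_{p\in P}\mathbb Zu_p\subset\mathbb Q^2,\qquad L_P=\mathbb Z+\sum_{p\in P}\mathbb Z\tfrac1p\subset\mathbb Q .$$
So $L_P$ consists of the rationals whose denominator is a squarefree product of primes of $P$. For instance, if $3,11\in P$, then $a_3=1$, $a_{11}=2$, $u_3=(\frac13,\frac13)$, $u_{11}=(\frac1{11},\frac2{11})$ and $\det(u_3,u_{11})=\frac2{33}-\frac1{33}=\frac1{33}\in L_P$. Let $\mathrm{Heis}(\mathbb Q)$ be $\mathbb Q^3$ with $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$, and put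
$$N_P=\{(x,y,z):\ (x,y)\in Q_P,\ z\in\mathbb Z_{(2)},\ 2z-xy\in L_P\}\subset\mathrm{Heis}(\mathbb Q).\tag{3}$$

To read this definition, set $t=z-\frac12xy$. In the coordinates $v=(x,y)$ and $t$ the product of $\mathrm{Heis}(\mathbb Q)$ becomes $(v,t)(v',t')=(v+v',\,t+t'+\frac12\det(v,v'))$. The condition $2z-xy\in L_P$ says $t\in\frac12L_P$. By itself it would give a group with center $\frac12L_P$, in which we could halve. The parity condition $z\in\mathbb Z_{(2)}$ cuts the center down to $L_P$.

**Theorem 1.** $N_P$ is a torsion-free nilpotent group of class 2 and is not the circle group of a brace.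

Fix $P$ and write $Q=Q_P$, $L=L_P$. The first half of Theorem 1 comes now.

**Step 1: $N_P$ is a group.** First, $\det(Q,Q)\subseteq L$, because on generators $\det(e_1,e_2)=1$, $\det(e_1,u_p)=a_p/p$, $\det(u_p,e_2)=1/p$, and $\det(u_p,u_q)=(a_q-a_p)/(pq)$, which is in $L$ for $p\ne q$ and is $0$ for $p=q$. Also $Q\subset\mathbb Z_{(2)}^2$, since all $p\in P$ are odd. So a product of elements of $N_P$ has third coordinate $z+z'+xy'\in\mathbb Z_{(2)}$, and
$$2(z+z'+xy')-(x+x')(y+y')=(2z-xy)+(2z'-x'y')+(xy'-x'y)\in L .$$
The inverse of $(x,y,z)$ is $(-x,-y,-z+xy)$. Its third coordinate is in $\mathbb Z_{(2)}$, and $2(-z+xy)-xy=-(2z-xy)\in L$.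

**Step 2: the projection to $Q$ is onto, with kernel $L$.** Given $(x,y)\in Q$, choose $l\in\{0,1\}$ with $xy+l\in2\mathbb Z_{(2)}$. Then $z=(xy+l)/2\in\mathbb Z_{(2)}$ and $2z-xy=l\in L$. The kernel is $\{(0,0,z):z\in\mathbb Z_{(2)},\,2z\in L\}$. If $2z\in L$ and $z\in\mathbb Z_{(2)}$, then the numerator of $2z$ is even, so $z\in L$. Conversely $L\subseteq\mathbb Z_{(2)}$. We identify the kernel with $L$.

**Step 3: center and commutators.** As in Section 2, $[(x,y,z),(x',y',z')]=(0,0,xy'-x'y)$. Since $Q$ spans $\mathbb Q^2$, an element is central exactly when $(x,y)=0$, so $Z(N_P)=L$. Since $1=\det(e_1,e_2)$ and $1/p=\det(u_p,e_2)$ are commutators and $\det(Q,Q)\subseteq L$, we get $N_P'=L$. Thus $N_P$ has class 2, $N_P/Z(N_P)=Q$ and $\omega=\det$. Since $L$ and $Q$ are torsion-free, so is $N_P$.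

Now test the two recipes of Section 3. Halving gives $f=\frac12\det$, with $f(e_1,e_2)=\frac12\notin L$. The upper triangle gives $f(v,w)=v_1w_2$, with $f(u_p,u_p)=a_p/p^2\notin L$, because $1\le a_p<p$. Each recipe fails at a definite vector. The next section shows that every recipe fails.

## 5. The determinant does not split on $Q_P$

Suppose $f$ splits $\det$ on $Q$, with values in $L$, and let $(f_{ij})$ be its matrix over $\mathbb Q$. Then $f_{12}-f_{21}=1$. Halving is not allowed, so the symmetric part of $f$ must have a nonzero off-diagonal entry. Then $f(u_p,u_p)=p^{-2}g(a_p)$ for a fixed nonzero polynomial $g$ of degree at most 2, and $f(u_p,u_p)\in L$ requires $g(a_p)$ to be divisible by $p$ for all $p\in P$. The slopes $a_p\approx p^{1/3}$ are chosen to forbid this: they tend to infinity, but so slowly that a quadratic polynomial in $a_p$ stays below $p$.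

**Lemma 5.1.** *If $0\ne g\in\mathbb Z[t]$ has degree at most 2, then $p\nmid g(a_p)$ for all but finitely many $p\in P$.*

*Proof.* As $p\to\infty$ in $P$, $a_p\to\infty$, so $g(a_p)\ne0$ for large $p$. Also $|g(a_p)|\le c\,p^{2/3}<p$ for a constant $c$ and all large $p$. A nonzero integer of absolute value less than $p$ is not divisible by $p$. $\square$

**Lemma 5.2.** *There is no bilinear $f:Q\times Q\to L$ with $f(v,w)-f(w,v)=\det(v,w)$.*

*Proof.* Let $f$ be such a form, extended to a $\mathbb Q$-bilinear form on $\mathbb Q^2$ with matrix $(f_{ij})$. For $p\in P$,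
$$f_{11}+(f_{12}+f_{21})a_p+f_{22}a_p^2=p^2f(u_p,u_p)\in p^2L .$$
Elements of $L$ have $p$-adic valuation at least $-1$, so this number has $p$-adic valuation at least $1$. Choose $D\ge1$ with all $Df_{ij}\in\mathbb Z$. The polynomial $D\big(f_{11}+(f_{12}+f_{21})t+f_{22}t^2\big)\in\mathbb Z[t]$ has a value divisible by $p$ at $a_p$, for every $p\in P$. By Lemma 5.1 it is $0$. So $f_{12}=-f_{21}$, while $f_{12}-f_{21}=\det(e_1,e_2)=1$. Hence $f_{12}=\frac12$. But $f_{12}=f(e_1,e_2)\in L$ has odd denominator, a contradiction. $\square$

Two more facts check the remaining hypothesis of Theorem 3(b).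

**Lemma 5.3.** $\operatorname{Hom}(Q,\mathbb Z)=0$.

*Proof.* A homomorphism is determined by its values $u,v\in\mathbb Z$ at $e_1,e_2$, because $Q/\mathbb Z^2$ is torsion and $\mathbb Z$ is torsion-free. It is $(x,y)\mapsto ux+vy$. Its value at $u_p$ is $(u+va_p)/p\in\mathbb Z$, so $p\mid u+va_p$ for all $p\in P$. By Lemma 5.1, $u=v=0$. $\square$

**Lemma 5.4.** *Every rank-1 subgroup of $Q$ is infinite cyclic.*

*Proof.* It suffices to show that $Q\cap\mathbb Q(u,v)$ is cyclic for coprime integers $u,v$. Let $q$ be an element of it. Its coordinates lie in $L$, so their denominators are squarefree products of primes of $P$. We show that only finitely many primes, depending on $(u,v)$ only, can occur. Suppose $q\notin\mathbb Z_{(p)}^2$ for some $p\in P$. Writing $q$ in the generators of $Q$, we get $q\equiv c\,u_p$ modulo $\mathbb Z_{(p)}^2$ with $c\in\mathbb Z$ and $p\nmid c$. Hence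
$$pq\equiv c(1,a_p)\not\equiv0\pmod{p\mathbb Z_{(p)}^2}.$$
Write $pq=\mu(u,v)$ with $\mu\in\mathbb Q$. Since $u,v$ are coprime, $\mu$ is an integral combination of the coordinates of $pq\in\mathbb Z_{(p)}^2$, so $\mu\in\mathbb Z_{(p)}$. Since $pq\notin p\mathbb Z_{(p)}^2$, $\mu$ is a $p$-unit. Now $\mu u\equiv c$ and $\mu v\equiv ca_p$ modulo $p$, so $\mu(v-ua_p)\equiv0$, that is, $p\mid v-ua_p$. By Lemma 5.1, applied to $v-ut\neq0$, this happens for finitely many $p$ only. Let $D$ be their product. Then $Dq\in\mathbb Z^2\cap\mathbb Q(u,v)=\mathbb Z(u,v)$ for every $q\in Q\cap\mathbb Q(u,v)$. So $Q\cap\mathbb Q(u,v)\subseteq\frac1D\mathbb Z(u,v)$ is cyclic. $\square$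

At this point no brace obtained from Theorem 3(a) has circle group $N_P$. This does not yet prove Theorem 1: a brace with circle group $N_P$ might have an addition of a quite different kind.

## 6. Braces as modules with a bijective cocycle

Let $(G,+,\circ)$ be a brace, $A=(G,+)$, $N=(G,\circ)$. Putting $x=y=0$ in (1) gives $0\circ z=0\circ z-z+0\circ z$, so $0\circ z=z$, and $0$ is the identity of $N$. Put
$$x\cdot z:=x\circ z-z .$$
By (1), $(x+y)\cdot z=x\circ z-z+y\circ z-z=x\cdot z+y\cdot z$. Using this additivity,
$$(x\cdot z)\cdot w=(x\circ z)\cdot w-z\cdot w=(x\circ z\circ w-w)-(z\circ w-w)=x\cdot(z\circ w),$$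
and $x\cdot0=x$. So $A$ is a right $N$-module. From now on the product in $N$ is juxtaposition, the action of $y\in N$ on $a\in A$ is written $ay$, and $\pi:N\to A$ is the identity map of $G$. Then $\pi$ is a bijection with
$$\pi(xy)=\pi(x)y+\pi(y)\qquad(x,y\in N).\tag{4}$$

**Definition.** Let $E$ be a right $N$-module. A map $\delta:N\to E$ with $\delta(xy)=\delta(x)y+\delta(y)$ is a *cocycle*. If it is bijective, it is a *bijective cocycle*.

For the Heisenberg brace of Section 1, $(x,y,z)\cdot(x',y',z')=(x,y,z+xy')$. If $B\le A$ is a submodule, then $\pi^{-1}(B)$ is a subgroup of $N$: $\pi(1)=0$, closure under products is (4), and $\pi(x^{-1})=-\pi(x)x^{-1}$.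

Let $I$ be the augmentation ideal of $\mathbb ZN$, additively spanned by the elements $x-1$. For $j\ge 0$, $AI^j$ is a submodule of $A$. In the Heisenberg example $AI=\{(0,0,z)\}$ and $AI^2=0$.

Let us try to produce $f$ from a brace with class-2 circle group. Since $\pi(xy)=\pi(x)+\pi(y)+\pi(x)(y-1)$, the product and the sum differ by $\pi(x)(y-1)$. So the natural candidate is
$$f(x,y)=\pi^{-1}\big(\pi(x)(y-1)\big).$$
The failure of additivity in $y$ is measured by $a(yy'-1)=a(y-1)+a(y'-1)+a(y-1)(y'-1)$. So we need $AI^2=0$. We also need the values of $f$ to be central. Neither is automatic. Let $R=t\mathbb Z[t]/(t^4)$ with $x\circ y=x+y+xy$. This is a brace: $x\mapsto1+x$ identifies $(R,\circ)$ with a multiplicative group, and both sides of (1) equal $x+y+z+xz+yz$. Here $a\cdot y=a+ay$ with the ring product on the right, so $AI=R^2$ and $AI^2=R^3=t^3\mathbb Z\ne0$. The direct product of this brace with the Heisenberg brace has a circle group of class 2 and $AI^2\ne0$. So the hypotheses of Theorem 3(b) must enter. First we need control over an arbitrary bijective cocycle, namely that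 $A$ is torsion-free and that $AI^m=0$ for some $m$.

Recall that the torsion-free rank of an abelian group $B$ is $\dim_{\mathbb Q}(B\otimes\mathbb Q)$. A nilpotent group has *finite Hirsch length* if the factors of some finite central series have finite torsion-free rank. The Hirsch length $h$ is the sum of these ranks. It is independent of the series (Schreier refinement and additivity of rank), it is additive on extensions, and it does not increase on passing to sections: intersect a central series with a subgroup, or take its image in a quotient. For example, $h(N_P)=1+2=3$, from the center $L$ and the quotient $Q$.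

**Theorem 2.** Let $N$ be a torsion-free nilpotent group (any class) of finite Hirsch length which is the circle group of a brace with additive group $A$. Then $A$ is torsion-free of rank $h(N)$, and the natural action of $N$ on $A$ is nilpotent ($AI^m=0$ for some $m$, with $I$ the augmentation ideal of $\mathbb ZN$).

Finite Hirsch length matters here. Let $p$ be an odd prime and $A=p\mathbb Z_{(p)}$ with $x\circ y=x+y+xy$. As above this is a brace, and $x\mapsto1+x$ identifies its circle group with the multiplicative group $1+p\mathbb Z_{(p)}$. That group is abelian and torsion-free ($-1$ is not in it), and $z\in N$ acts on $A$ as multiplication by $1+z$. So no $z\ne0$ acts unipotently. What the theorem excludes is the size of the group: $1+p\mathbb Z_{(p)}$ contains the integers $w_1=1+p$, $w_i=1+p\prod_{j<i}w_j$, which exceed 1 and are pairwise coprime, hence multiplicatively independent, so it has infinite rank. The proof below finds such a large multiplicative group whenever a central element fails to act unipotently.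

## 7. Central elements act unipotently

**Lemma A.** *Let $N$ be a nilpotent group of finite Hirsch length, $E$ a right $N$-module, $\delta:N\to E$ a surjective cocycle, and $z\in Z(N)$. Then $E(z-1)^n=0$ for some $n$.*

*Proof.* Let $R=\mathbb ZN$, $\zeta=z-1$, which is central in $R$, and $c=\delta(z)$.

**Step 1: many ring elements act on $c$ like group elements.** Comparing $\delta(xz)=\delta(x)z+c$ with $\delta(zx)=cx+\delta(x)$ gives
$$\delta(x)(z-1)=c(x-1)\qquad(x\in N).$$
As $\delta$ is onto, $E\zeta=\{c(x-1):x\in N\}$. The left side is an additive group, so the right side is too. The elements $c(x-1)$ span $cI$ additively, so $cI=\{c(x-1):x\in N\}$. Therefore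
$$\text{for each }r\in I\text{ there is }x\in N\text{ with }c(1+r)=cx .\tag{5}$$

**Step 2: it suffices that some power of $\zeta$ kills $c$.** If $c\zeta^n=0$, then $E\zeta^{n+1}=\{c(x-1)\zeta^n:x\in N\}=\{c\zeta^n(x-1):x\in N\}=0$. So suppose from now on that $c\zeta^n\ne0$ for all $n$.

**Step 3: pass to a simple module, so that $\zeta$ becomes a nonzero element of a field.** Let $C=cR$. In the localization $C[\zeta^{-1}]$ the element $c/1$ is nonzero, by assumption. So $C[\zeta^{-1}]$ is a nonzero cyclic $R[\zeta^{-1}]$-module, generated by $c/1$, and by Zorn's lemma it has a simple quotient $V$, generated by the image $\bar c\ne0$ of $c$. Central elements of $R$ act on $V$ as module endomorphisms. By Schur's lemma these endomorphisms form a division ring. The image of $\mathbb Z[z,z^{-1}]$ in it is a commutative domain, whose fraction field $k$ also lies in the division ring. We write elements of $k$ to the left of vectors; they commute with the action of $N$. The image $\bar\zeta\in k$ of $\zeta$ is nonzero because $\zeta$ is invertible on $V$. If $F$ is the prime field of $k$,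 then $k=F(\bar\zeta)$.

**Step 4: bound the eigenvalues of $N$ on $\bar c$.** Let
$$S=\{x\in N:\bar cx=\mu\bar c\text{ for some }\mu\in k^*\}.$$
The scalar $\mu$ is unique: $(\mu-\mu')\bar c=0$ with $\bar c\ne0$ forces $\mu=\mu'$ in a division ring. If $\bar cx=\mu\bar c$ and $\bar cy=\nu\bar c$, then $\bar cxy=\mu(\bar cy)=\mu\nu\bar c$ and $\bar cx^{-1}=\mu^{-1}\bar c$. So $S$ is a subgroup and $\chi:S\to k^*$, $x\mapsto\mu$, is a homomorphism. The group $\chi(S)$ is an abelian section of $N$, so it has finite torsion-free rank.

**Step 5: produce eigenvalues.** Apply (5) with $r=\zeta g(\zeta)\in I$, where $g\in\mathbb Z[t]$. In $V$ we obtain $(1+\bar\zeta g(\bar\zeta))\bar c=\bar cx\ne0$ for some $x\in N$. So the set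
$$U=\{1+\bar\zeta g(\bar\zeta):g\in\mathbb Z[t]\}$$
does not contain $0$, and $U\subseteq\chi(S)$.

**Step 6: $U$ is too large, or contains $0$.** There are three cases.

Suppose $\bar\zeta$ is transcendental over $F$. If $F=\mathbb Q$, the elements $1+n\bar\zeta\in U$ with $n\ge1$ are pairwise non-associate irreducibles of the polynomial ring $\mathbb Q[\bar\zeta]$. If $F=\mathbb F_p$, take the infinitely many monic irreducible $f\ne t$ in $\mathbb F_p[t]$. Each $f/f(0)$ has constant term $1$, so $f(\bar\zeta)/f(0)\in U$, and these are pairwise non-associate irreducibles of $\mathbb F_p[\bar\zeta]$. In both cases unique factorization shows that the elements are multiplicatively independent, so $\chi(S)$ has infinite rank, a contradiction.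

Suppose $F=\mathbb F_p$ and $\bar\zeta$ is algebraic over $F$. Then $\bar\zeta$ is a nonzero element of a finite field, so $\bar\zeta^m=1$ for some $m\ge1$. Taking $g=-t^{m-1}$ gives $0=1-\bar\zeta^m\in U$, a contradiction.

Suppose $F=\mathbb Q$ and $\bar\zeta$ is algebraic over $F$. Take an irreducible polynomial over $\mathbb Q$ with integer coefficients that vanishes at $\bar\zeta$. As $\bar\zeta\ne0$, its constant term is not $0$, and so there are an integer $b\ge1$ and $h\in\mathbb Z[t]$ with $b=\bar\zeta h(\bar\zeta)$. Hence $1+bn=1+\bar\zeta\,n h(\bar\zeta)\in U$ for all $n\in\mathbb Z$. Put $w_1=1+b$ and $w_i=1+b\prod_{j<i}w_j$. These lie in $U$, exceed $1$ and are pairwise coprime, so they are multiplicatively independent in $\mathbb Q^*$. Again $\chi(S)$ has infinite rank, a contradiction. $\square$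

## 8. The additive group is torsion-free and the action is nilpotent over $\mathbb Q$

**Lemma B.** *If $N$ is torsion-free nilpotent of finite Hirsch length and $\pi:N\to A$ is a bijective cocycle, then $A$ is torsion-free.*

*Proof.* Otherwise $V=\{a\in A:pa=0\}\ne0$ for some prime $p$. It is a submodule. So $S=\pi^{-1}(V)$ is a subgroup, $S\ne1$, and $\pi|_S:S\to V$ is a bijective cocycle. The group $S$ is torsion-free nilpotent of finite Hirsch length and nontrivial, so there is $1\ne z\in Z(S)$. By Lemma A, $V(z-1)^n=0$ for some $n$. Choose $p^k\ge n$ and put $w=z^{p^k}$. Since $pV=0$, $w$ acts on $V$ as $1+(z-1)^{p^k}=1$. So $\pi$ is additive on powers of $w$, and $\pi(w^p)=p\,\pi(w)=0=\pi(1)$. Hence $w^p=1$. Since $N$ is torsion-free, $z=1$, a contradiction. $\square$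

The place where bijectivity and torsion-freeness of $N$ entered is the last line. The brace on $\mathbb Z/4$ in Section 1 shows that orders can change between the two groups of a brace when there is torsion.

**Lemma C.** *Let $N$ be nilpotent of finite Hirsch length and $\delta:N\to E$ a surjective cocycle. Put $E_{\mathbb Q}=E\otimes\mathbb Q$. Then $E_{\mathbb Q}I^m=0$ for some $m$.*

*Proof.* We induct on the class of $N$. If $N=1$, then $E=\{\delta(1)\}=0$. Let $Z=Z(N)$, let $I_Z$ be the augmentation ideal of $\mathbb ZZ$, and let $z_1,\dots,z_r$ be a maximal independent subset of $Z$. It is finite since $Z$ has finite rank.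

**Step 1: $E_{\mathbb Q}I_Z^J=0$ for some $J$.** By Lemma A every $z\in Z$ acts unipotently on $E$, hence on $E_{\mathbb Q}$. Choose $n\geq 1$ with $(z_i-1)^n=0$ on $E_{\mathbb Q}$ for all $i$. We claim
$$E_{\mathbb Q}I_Z=\sum_iE_{\mathbb Q}(z_i-1).$$
The right side is a submodule, as the $z_i$ are central. Let $z\in Z$, and let $s\ge1$ with $z^s\in\langle z_1,\dots,z_r\rangle$. On the quotient of $E_{\mathbb Q}$ by the right side, $z$ is unipotent and $z^s=1$, so $(z-1)(1+z+\dots+z^{s-1})=0$. The second factor is $s$ plus a nilpotent operator commuting with it, so it is invertible on this $\mathbb Q$-space. Hence $z=1$ there. This proves the claim. By induction on $j$ and commutativity, $E_{\mathbb Q}I_Z^j$ is the sum of the subspaces $E_{\mathbb Q}\mu$ over the monomials $\mu$ of degree $j$ in the $z_i-1$. A monomial of degree $J=r(n-1)+1$ contains some $(z_i-1)^n$ if $r\geq 1$, and there is none if $r=0$. So $E_{\mathbb Q}I_Z^J=0$.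

**Step 2: pass to $N/Z$.** Let $E''=E/EI_Z$, with the induced surjective cocycle $\delta''$. On $E''$ the group $Z$ acts trivially. For $z\in Z$, $x\in N$, the identity of Step 1 in Lemma A gives $\delta''(z)(x-1)=\delta''(x)(z-1)=0$. Moreover $\delta''(zz')=\delta''(z)+\delta''(z')$ for $z,z'\in Z$. So $T=\delta''(Z)$ is a subgroup of $E''$ on which $N$ acts trivially. The induced map $N\to E''/T$ is constant on cosets of $Z$, because $\delta''(zx)=\delta''(z)x+\delta''(x)\in T+\delta''(x)$. So it is a surjective cocycle of $N/Z$ in $E''/T$. By induction $(E''/T)_{\mathbb Q}I^{m'}=0$ for some $m'$. Then $E''_{\mathbb Q}I^{m'}$ lies in the image of $T_{\mathbb Q}$, and $E''_{\mathbb Q}I^{m'+1}=0$, that is, $E_{\mathbb Q}I^{m'+1}\subseteq E_{\mathbb Q}I_Z$.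

**Step 3: combine.** As $I_Z$ is central in $\mathbb ZN$,
$$E_{\mathbb Q}I_Z^jI^{m'+1}= E_{\mathbb Q}I^{m'+1}I_Z^j\subseteq E_{\mathbb Q}I_Z^{j+1}\quad\text{for all }j\ge0 .$$
Applying this for $j=0,\dots,J-1$ gives $E_{\mathbb Q}I^{(m'+1)J}\subseteq E_{\mathbb Q}I_Z^J=0$. $\square$

## 9. The filtration by the subgroups $\pi^{-1}(AI^{i-1})$

Let $N$ be torsion-free nilpotent of finite Hirsch length and $\pi:N\to A$ a bijective cocycle. By Lemma B, $A\subseteq A_{\mathbb Q}$, so Lemma C gives $AI^m=0$ for some $m$. Put $K_i=\pi^{-1}(AI^{i-1})$, a subgroup of $N$. Then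
$$N=K_1\ge K_2\ge\dots\ge K_{m+1}=1 .$$
Three properties of this chain will be used.

**Property 1: the factors on both sides agree.** For $x,y\in K_i$ we have $\pi(xy)=\pi(x)+\pi(y)+\pi(x)(y-1)$ with last term in $AI^i$. So $\pi$ induces a homomorphism $K_i\to AI^{i-1}/AI^i$, which is onto and has kernel $K_{i+1}$. Hence
$$K_i/K_{i+1}\cong AI^{i-1}/AI^i;\qquad\text{in particular }N'\le K_2 .\tag{6}$$

**Property 2: each factor is controlled by the previous one.** The map $(a,x)\mapsto a(x-1)$ induces a surjective homomorphism
$$(AI^{i-1}/AI^i)\otimes N^{\mathrm{ab}}\to AI^i/AI^{i+1}.\tag{7}$$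
It is additive in $a\in AI^{i-1}$ and sends $a\in AI^i$ into $AI^{i+1}$. It is multiplicative in $x$ modulo $AI^{i+1}$ because $a(xy-1)=a(x-1)+a(y-1)+a(x-1)(y-1)$. It is onto because $AI^i$ is additively spanned by the $a(x-1)$ with $a\in AI^{i-1}$.

**Property 3: a torsion factor ends the chain.**
$$\text{If }AI^{i-1}/AI^i\text{ is torsion, then }AI^{i-1}=0\text{ and }K_i=1.\tag{8}$$
By (7) all later factors are torsion, there are finitely many of them, and so $AI^{i-1}$ is torsion. As $A$ is torsion-free, $AI^{i-1}=0$.

**Proof of Theorem 2.** A brace gives a bijective cocycle by Section 6. Lemma B shows that $A$ is torsion-free, and $AI^m=0$ was just shown. By (6) and additivity, the rank of $A$ is $\sum_i\operatorname{rank}(AI^{i-1}/AI^i)=\sum_ih(K_i/K_{i+1})=h(N)$. $\square$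

## 10. Forcing $AI^2=0$: proof of Theorem 3(b)

Let $N$ be as in Theorem 3(b), the circle group of a brace, and let $Z=Z(N)$. Since $Z$ and $Q=N/Z$ are torsion-free of ranks 1 and 2, $N$ is torsion-free nilpotent with $h(N)=3$, and Section 9 applies. As $1\ne N'\le Z$ and $Z$ is torsion-free of rank 1, $Z/N'$ is torsion. So every homomorphism from $N$ to a torsion-free abelian group kills $N'$, hence kills $Z$:
$$\text{homomorphisms from }N\text{ to torsion-free abelian groups factor through }Q.\tag{9}$$
For $i\ge2$ put $H_i=K_iZ/Z\le Q$.

**Step 1: $K_2$ is central, that is, $H_2=0$ (and $N'\le K_2\le Z$).** We exclude ranks 2 and 1 for $H_2$.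

If $H_2$ had rank 2, then $Q/H_2=N/K_2Z$ would be torsion. By (6), $N'\le K_2$, so $N/K_2$ is abelian, and $K_2Z/K_2$ is a quotient of the torsion group $Z/N'$. So $N/K_2\cong A/AI$ would be torsion. By (8) with $i=1$, $A=0$, so $N=1$, a contradiction.

If $H_2$ has rank 1, let $i\ge2$ be the last index with $H_i\ne0$. It exists since $K_{m+1}=1$. Then $H_i\le H_2$ is a rank-1 subgroup of $Q$. The surjection $K_i\to H_i$ kills $K_{i+1}$, because $H_{i+1}=0$. So it gives a nonzero homomorphism $AI^{i-1}/AI^i\cong K_i/K_{i+1}\to H_i$. Compose it with the surjection (7), index shifted by one, to get a nonzero homomorphism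
$$(AI^{i-2}/AI^{i-1})\otimes N^{\mathrm{ab}}\to H_i .$$
Fix a suitable first entry. This yields a nonzero homomorphism $N^{\mathrm{ab}}\to H_i$, and by (9) a nonzero homomorphism $Q\to H_i$. This contradicts the hypothesis $\operatorname{Hom}(Q,H_i)=0$.

So $H_2$ has rank 0, and since $Q$ is torsion-free, $H_2=0$.

**Step 2: $K_3=1$, that is, $AI^2=0$.** Suppose $K_3\ne1$. Since $K_2\le Z$ has rank 1 and is torsion-free, $K_2/K_3\cong AI/AI^2$ is torsion. By (8) with $i=2$, $K_2=1$, so $N'=1$, a contradiction. Hence $K_3=1$ and $AI^2=\pi(K_3)=0$. By (6), $\pi:K_2\to AI$ is an isomorphism of groups.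

**Step 3: $f$ is a bilinear map $Q\times Q\to Z$.** Now the candidate of Section 6 makes sense. Put
$$f(x,y)=\pi^{-1}\big(\pi(x)(y-1)\big)\in K_2\le Z\qquad(x,y\in N).$$
Since $AI^2=0$, the expression $\pi(x)(y-1)$ is additive in $y$ by the formula used for (7), and $\pi:K_2\to AI$ is an isomorphism. So $f$ is multiplicative in $y$. It is multiplicative in $x$ because
$$\pi(xx')(y-1)=\pi(x)(y-1)+\pi(x')(y-1)+\pi(x)(x'-1)(y-1),$$
and the last term is $0$. As $K_2$ is torsion-free abelian, (9) applied in each variable shows that $f$ factors through $Q\times Q$.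

**Step 4: $f$ splits $\omega$.** Let $x,y\in N$ and $l=[x,y]\in N'\le K_2$, so $xy=yx\,l$. Then $\pi(xy)=\pi(yx)l+\pi(l)$. Here $\pi(yx)(l-1)=\pi(f(yx,l))=0$, because $l\in Z$ and $f$ factors through $Q\times Q$. So $\pi(xy)=\pi(yx)+\pi(l)$. Inserting $\pi(xy)=\pi(x)+\pi(y)+\pi(x)(y-1)$ and the same formula for $yx$, we get
$$\pi(l)=\pi(xy)-\pi(yx)=\pi(x)(y-1)-\pi(y)(x-1)=\pi(f(x,y))-\pi(f(y,x)).$$
Since $\pi:K_2\to AI$ is an isomorphism, $[x,y]=f(x,y)f(y,x)^{-1}$. $\square$

## 11. $N_P$ is not a circle group, and there are $2^{\aleph_0}$ such groups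

**Proof of Theorem 1.** By Section 4, $N_P$ is a torsion-free group of class 2, $Z(N_P)=L$ is torsion-free of rank 1, $N_P/Z(N_P)=Q$ is torsion-free of rank 2, and $\omega=\det$. By Lemma 5.4 each rank-1 subgroup $H\le Q$ is infinite cyclic, so $\operatorname{Hom}(Q,H)=0$ by Lemma 5.3. If $N_P$ were the circle group of a brace, Theorem 3(b) would give a bilinear $f:Q\times Q\to L$ with $f(v,w)-f(w,v)=\det(v,w)$. By Lemma 5.2 there is none. $\square$

Hence not every infinite nilpotent group of class 2 is the circle group of a brace.

**Theorem 4, part (ii).** The groups $N_P$ give $2^{\aleph_0}$ isomorphism classes of counterexamples. Their Hirsch length, 3, is the least possible for torsion-free groups of class 2.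

**Proof.** **Step 1: count classes using $N_P'\cong L_P$.** Suppose $N_P\cong N_{P'}$. Then $L_P\cong L_{P'}$. A homomorphism between subgroups of $\mathbb Q$ containing $1$ is multiplication by the rational number to which it sends $1$, so $L_{P'}=rL_P$ with $r\in\mathbb Q^*$. A prime $p$ is in $P$ exactly when $L_P$ has an element of $p$-adic valuation $-1$. Multiplication by $r$ does not change $p$-adic valuations unless $p$ divides the numerator or denominator of $r$. So $P$ and $P'$ differ in finitely many primes. There are $2^{\aleph_0}$ infinite sets of odd primes, and for each only countably many differ from it in finitely many primes. So there are $2^{\aleph_0}$ isomorphism classes.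

**Step 2: Hirsch length at least 3.** Let $N$ be torsion-free of class 2. First, $N/Z(N)$ is torsion-free: if $x^n$ is central with $n\ge1$, then $[x,y]^n=[x^n,y]=1$ for all $y$, so $[x,y]=1$, and $x$ is central. If $N/Z(N)$ had rank at most 1, it would be locally cyclic. Any $x,y\in N$ would then be of the form $x=t^iz$, $y=t^jz'$ with $z,z'$ central, and they would commute. So $N$ would be abelian, a contradiction. Thus $N/Z(N)$ has rank at least 2, and $Z(N)\ne1$ is torsion-free, so of rank at least 1. Hence $h(N)\ge3$ (possibly infinite), and $h(N_P)=3$. $\square$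

## 12. Circle groups of index two above and below $N_P$

**Theorem 4, part (iii).** $N_P$ has a subgroup of index 2, and is contained as a subgroup of index 2 in a class-2 group, both of which are circle groups of braces.

**Proof.** Both parts make $\frac12\det$ admissible: above, by enlarging the center; below, by shrinking the values of $\det$. Write $Q=Q_P$, $L=L_P$. Note that $L\cap2\mathbb Z_{(2)}=2L$ and $[\frac12L:L]=[L:2L]=2$.

**The overgroup.** Let $\widetilde N=N_P\cdot\{(0,0,z):z\in\frac12L\}\le\mathrm{Heis}(\mathbb Q)$, a subgroup since the second factor is central. The second factor meets $N_P$ in $L$ by Step 2 of Section 4, so $\widetilde N/N_P\cong\frac12L/L$ has order 2. Since $Q$ spans $\mathbb Q^2$, the center of $\widetilde N$ consists of its elements $(0,0,z)$, so $Z(\widetilde N)=\frac12L$ and $\widetilde N/Z(\widetilde N)=Q$. The group has class 2. The form $f=\frac12\det:Q\times Q\to\frac12L$ satisfies $f(v,w)-f(w,v)=\det(v,w)$. By Theorem 3(a), $\widetilde N$ is the circle group of a brace.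

**The subgroup.** Let $Q_1=\{(x,y)\in Q:x\in2\mathbb Z_{(2)}\}$. It is the kernel of $(x,y)\mapsto x$ modulo $2\mathbb Z_{(2)}$, which is onto a group of order 2 because $e_1\in Q$. So $Q_1$ has index 2 in $Q$, and its preimage $M\le N_P$ has index 2. Since $Q_1$ spans $\mathbb Q^2$, $Z(M)=L$, $M/Z(M)=Q_1$, and $M$ has class 2. For $(x,y),(x',y')\in Q_1$ we have $xy'-x'y\in2\mathbb Z_{(2)}$. So $\det(Q_1,Q_1)\subseteq L\cap2\mathbb Z_{(2)}=2L$, and $f=\frac12\det:Q_1\times Q_1\to L$ satisfies $f(v,w)-f(w,v)=\det(v,w)$. By Theorem 3(a), $M$ is the circle group of a brace. $\square$
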